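\title{The unified Witten--Reshetikhin--Turaev invariant and the cyclotomic filtration on homology spheres}

\begin{abstract}
The unified $SU(2)$ Witten--Reshetikhin--Turaev invariant $J_M$ of an integral homology sphere $M$ takes values in the cyclotomic completion of $\mathbb Z[q]$. It has been conjectured that, for every finite product $\Phi_d=\prod_n\Phi_n^{d(n)}$ of cyclotomic polynomials, $J_M$ modulo $\Phi_d$ is of finite type for the filtration defined by surgeries on algebraically split links with framings $1/m$. We show that this holds if and only if $d(n)\le 1$ for all $n\ge 3$. In particular the conjecture is false, already for $\Phi_3^2$. The counterexamples are iterated Bing doubles of the Borromean rings, and the proof that they work is a positivity argument for a finite-dimensional quadratic recursion. For $\Phi_1$ and $\Phi_2$ we obtain divisibility by the power $\lceil t/3\rceil$ on links with $t$ components.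
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The unified invariant}
Put $(q)_k=(1-q)(1-q^2)\cdots(1-q^k)$. The \emph{cyclotomic completion} of $\mathbb Z[q]$ is
\[
\widehat{\mathbb Z[q]}=\varprojlim_k\ \mathbb Z[q]/((q)_k).
\]
Its elements are the series $\sum_k a_k\,(q)_k$ with $a_k\in\mathbb Z[q]$. If $\zeta$ is a root of unity of order $n$, then $(q)_k$ vanishes at $\zeta$ to order $\lfloor k/n\rfloor$. Hence such a series has a value in $\mathbb Z[\zeta]$ at $q=\zeta$, and even a Taylor expansion there.

Let $\mathcal M$ be the set of orientation-preserving homeomorphism classes of integral homology spheres, and let $\mathbb Z\mathcal M$ be the free abelian group on $\mathcal M$, with the product induced by connected sum. Habiro \cite{HabiroArxiv} associates with each $M\in\mathcal M$ an element $J_M\in\widehat{\mathbb Z[q]}$, the \emph{unified $SU(2)$ Witten--Reshetikhin--Turaev invariant}. Its value at each root of unity $\zeta$ is the invariant $\tau_\zeta(M)$, normalized by $\tau_\zeta(S^3)=1$; these values determine $J_M$; and $M\mapsto J_M$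 extends to a ring homomorphism $J\colon\mathbb Z\mathcal M\to\widehat{\mathbb Z[q]}$.

Let $\mathcal F$ be the set of functions $d\colon\{1,2,\dots\}\to\{0,1,\dots\}$ with finite support. For $d\in\mathcal F$ put $|d|=\sum_n d(n)$ and $\Phi_d=\prod_n\Phi_n^{d(n)}$, where $\Phi_n=\Phi_n(q)$ is the $n$-th cyclotomic polynomial. The class of $J_M$ modulo $\Phi_d$ records, for each $n$, the first $d(n)$ Taylor coefficients of $J_M$ at the primitive $n$-th roots of unity (Lemma~\ref{lem:order}). We ask when this class is of finite type.

\subsection{The cyclotomic filtration}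
A link in an integral homology sphere is \emph{algebraically split} if its pairwise linking numbers vanish. Surgery on a knot $K$ with framing $1/m$ removes a tubular neighborhood of $K$ and glues in a solid torus with meridian $\mu+m\lambda$, where $\mu$ is the meridian of $K$ and $\lambda$ is its preferred (null-homologous) longitude. Surgery on an algebraically split link with framings $1/m_i$ produces again an integral homology sphere. For $M\in\mathcal M$ and such a framed link $L=\{L_1,\dots,L_t\}$ in $M$ put
\[
[M;L]=[M;L_1,\dots,L_t]=\sum_{L'\subset L}(-1)^{|L'|}M_{L'}\ \in\mathbb Z\mathcal M,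
\]
where $L'$ runs over the sublinks of $L$, $|L'|$ is the number of its components, and $M_{L'}$ is the result of surgery on $L'$. This is a $t$-fold iterated difference: an invariant that vanishes on all $[M;L]$ with $t$ components depends on the surgeries like a polynomial of degree less than $t$.

For $d\in\mathcal F$ let $F_d\subset\mathbb Z\mathcal M$ be the subgroup generated by all $[M;L]$ such that $L$ is algebraically split, all framings lie in $\{1/m: m\in\mathbb Z\setminus\{0\}\}$, and for each $n\ge1$ exactly $d(n)$ components have framing $\pm1/n$. The $F_d$ form an inverse system. A homomorphism from $\mathbb Z\mathcal M$ to an abelian group is of \emph{cyclotomic finite type} if it vanishes on some $F_d$. The following conjecture is posed in \cite{HabiroArxiv}.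

\medskip
\noindent\textbf{Conjecture.} \emph{For each $d\in\mathcal F$ there is $d'\in\mathcal F$ with $J(F_{d'})\subset\Phi_d\,\widehat{\mathbb Z[q]}$.}
\medskip

In other words, $J_M \bmod \Phi_d$ should be of cyclotomic finite type for every $d$. Then $J$ would induce a continuous ring homomorphism from $\varprojlim_d\mathbb Z\mathcal M/F_d$ to $\widehat{\mathbb Z[q]}$.

Here is why one would guess that this is true. Suppose that a component with framing $1/m$ is an unknot in $S^3$. Surgery on it inserts $-m$ full twists into the strands that cross its spanning disc. In the Reshetikhin--Turaev calculus a full twist acts on the $(2j+1)$-dimensional representation of $U_q(sl_2)$ by $q^{j(j+1)}$, so the difference ``no surgery minus surgery'' acts by $1-q^{-mj(j+1)}$. If $n\mid 2m$, this scalar is divisible by $\Phi_n$ for every $j$. One component of this kind should then give one factor $\Phi_n$, and many components should give many factors.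

\subsection{The result}
The first factor is indeed there. For $n\ge3$ the second one is not, however many components are used.

\begin{theorem}\label{thm:main}
Let $d\in\mathcal F$. There is $d'\in\mathcal F$ with $J(F_{d'})\subset\Phi_d\,\widehat{\mathbb Z[q]}$ if and only if $d(n)\le1$ for all $n\ge3$ (with $d(1)$ and $d(2)$ arbitrary). More precisely:
\begin{itemize}
\item[(A)] For all $n\ge3$ and $d'\in\mathcal F$, the group $F_{d'}$ contains an element $[S^3;L]$ with $J([S^3;L])\notin\Phi_n^2\,\widehat{\mathbb Z[q]}$.
\item[(B)] If $n\ge3$ and $d'(m)\ge1$ for some $m$ with $n\mid2m$, then $J(F_{d'})\subset\Phi_n\,\widehat{\mathbb Z[q]}$.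
\item[(C)] For $n\in\{1,2\}$ and all $d'\in\mathcal F$ we have $J(F_{d'})\subset\Phi_n^{\lceil|d'|/3\rceil}\,\widehat{\mathbb Z[q]}$.
\end{itemize}
\end{theorem}

Part (A) disproves the conjecture, for example for $\Phi_d=\Phi_3^2$. In particular $J$ is not continuous for the topologies defined by the $F_d$ and by the ideals $\Phi_d\,\widehat{\mathbb Z[q]}$.

The flaw in the guess above is the following. The invariant $J([S^3;L])$ is a colored Jones polynomial of $L$ whose colors are infinite series $\sum_l a_lP'_l$ in a basis $P'_l$ of polynomials. The scalars $1-q^{-mj(j+1)}$ are the \emph{values} of such a series at interpolation nodes $y_1,y_3,y_5,\dots$, whereas divisibility of the invariant is governed by the \emph{coefficients} $a_l$. These are divided differences of the values. Near a root of unity the nodes collide in pairs, so a divided difference of small values need not be small. To turn this into a counterexample we need links with arbitrarily many components whose invariant is computable. Bing doubling a component replaces two colors by one, through an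 explicit bilinear operation, and for $n\ge 3$ this operation preserves a cone of positive vectors modulo $\Phi_n$. For $n\in\{1,2\}$ the same operation gains a factor $\Phi_n$ each time (Remark~\ref{rem:smalln}), and a count of Jacobi diagrams gives (C).

Section~\ref{sec:order} translates divisibility into orders of vanishing. Sections~\ref{sec:jones} and~\ref{sec:surgery} set up the surgery formula and prove (B). Sections~\ref{sec:bing} and~\ref{sec:A} prove (A); the case $n=3$ is done by hand in Section~\ref{sec:three}. Section~\ref{sec:C} proves (C).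

\section{Divisibility and orders of vanishing}\label{sec:order}

Let $v$ be a variable with $v^2=q$. For $a\in\mathbb Z$ put
\[
\{a\}=v^a-v^{-a},\qquad [a]=\{a\}/\{1\},\qquad y_a=v^a+v^{-a},
\]
and $\{a\}!=\{1\}\cdots\{a\}$ for $a\ge0$. We set $1/\{a\}!=0$ for $a<0$, so that $\{a\}\cdot(1/\{a\}!)=1/\{a-1\}!$ for all $a\in\mathbb Z$. The $q$-binomial coefficients $\genfrac{[}{]}{0pt}{}{a}{b}=\{a\}!/(\{b\}!\{a-b\}!)$, $a,b\ge0$, and the analogous multinomial coefficients lie in $\mathbb Z[v^{\pm1}]$. Most identities below reduce to
\begin{equation}\label{eq:basic}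
\{a\}\{b\}=y_{a+b}-y_{a-b},\qquad y_ay_b=y_{a+b}+y_{a-b},\qquad y_{-a}=y_a .
\end{equation}

To expand at a primitive $n$-th root of unity we use the ring $R_n=\mathbb C[[h]]$ with
\[
v=e^{\pi\mathrm i/n}e^{h/2},\qquad q=e^{2\pi\mathrm i/n}e^h ,
\]
where $\mathrm i=\sqrt{-1}$. This embeds $\mathbb Z[v^{\pm1}]$ in $R_n$. We write $\operatorname{ord}_n$ for the order in $h$, and a bar for reduction modulo $h$. Since $\{a\}=v^{-a}(q^a-1)$, the element $\{a\}$ is a unit if $n\nmid a$ and has order exactly $1$ if $n\mid a\ne0$. Thus $\{k\}!$ and $(q)_k$ have order $\lfloor k/n\rfloor$, and we obtain a continuous ring homomorphism $\widehat{\mathbb Z[q]}\to R_n$. Also $\operatorname{ord}_n\Phi_m=\delta_{mn}$.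

\begin{lemma}\label{lem:order}
Let $x\in\widehat{\mathbb Z[q]}$ and $d\in\mathcal F$. Then $x\in\Phi_d\,\widehat{\mathbb Z[q]}$ if and only if $\operatorname{ord}_n(x)\ge d(n)$ for all $n$.
\end{lemma}

\begin{proof}
We have $\operatorname{ord}_n\Phi_d=d(n)$, which gives one direction. For the other, write $x=\sum_ka_k(q)_k$. From $(q)_k=\pm\prod_i\Phi_i^{\lfloor k/i\rfloor}$ we see that for each $k'$ the product $\Phi_d\,(q)_{k'}$ divides $(q)_k$ for all large $k$. Choose $k_0$ with $\Phi_d\mid(q)_{k_0}$. Then $z=\sum_{k\ge k_0}a_k\,(q)_k/\Phi_d$ converges in $\widehat{\mathbb Z[q]}$, and $x=p+\Phi_dz$ with $p\in\mathbb Z[q]$. If $\operatorname{ord}_n(x)\ge d(n)$, then $p$ vanishes to order at least $d(n)$ at $e^{2\pi\mathrm i/n}$. As $\Phi_n$ is the minimal polynomial of this number and has simple roots, $\Phi_n^{d(n)}$ divides $p$ in $\mathbb Q[q]$, hence in $\mathbb Z[q]$ because $\Phi_n$ is monic. The $\Phi_n$ are pairwise non-associate primes of the unique factorization domain $\mathbb Z[q]$, so $\Phi_d\mid p$.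
\end{proof}

\begin{proof}[The classification follows from (A), (B), (C)]
If $d(n)\ge2$ for some $n\ge3$, then $\Phi_d\,\widehat{\mathbb Z[q]}\subset\Phi_n^2\,\widehat{\mathbb Z[q]}$, and by (A) no $d'$ works. Conversely, let $d(n)\le1$ for all $n\ge3$. Choose $d'$ with $d'(n)\ge1$ whenever $n\ge3$ and $d(n)=1$, and with $|d'|\ge3\max(d(1),d(2))$. By (B) with $m=n$ and by (C), every $x\in J(F_{d'})$ has $\operatorname{ord}_n(x)\ge d(n)$ for all $n$. Now apply Lemma~\ref{lem:order}.
\end{proof}

By the lemma, (A), (B) and (C) are statements about one order $\operatorname{ord}_n$. From now on $n$ is fixed and $R=R_n$.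

\section{Colored Jones polynomials and a completed ring of colors}\label{sec:jones}

\subsection{The colored Jones polynomial}
Let $V_N$ be the $N$-dimensional irreducible representation of $U_q(sl_2)$. Over $\mathbb Q(v^{1/2})$ all tensor products of the $V_N$ are direct sums of $V_N$'s, we have $V_N^*\cong V_N$, and
\[
V_2\otimes V_N=V_{N+1}\oplus V_{N-1},\qquad V_N\otimes V_N^*=\bigoplus_{c=0}^{N-1}V_{2c+1}.
\]
The representation ring is $\mathbb Z[y]$ with $y=V_2$. The Reshetikhin--Turaev functor sends a framed oriented tangle whose components are colored by modules to a module homomorphism. For a framed link $L$ with $s$ components it gives a scalar $J_L(V_{N_1},\dots,V_{N_s})$, which we extend multilinearly to colors that are polynomials in $y$. We use the following standard properties.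
\begin{itemize}
\item[(J1)] $J_L$ does not depend on the orientations of the components and is multiplicative under split union. The color $V_1=1$ deletes a component. The $0$-framed unknot colored $V_N$ has the value $[N]$.
\item[(J2)] A component colored by a product $EE'$ may be replaced by two parallel copies along its framing, colored $E$ and $E'$.
\item[(J3)] A $0$-framed small circle colored by a polynomial $E(y)$ around a family of parallel strands acts on each summand $V_N$ of the tensor product of their colors by the scalar $E(y_N)$.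
\item[(J4)] A positive full twist of a family of parallel framed strands, twisted as one band, acts on each summand $V_{2j+1}$ by $q^{j(j+1)}$.
\end{itemize}

\subsection{The bases $P_k$ and $P'_k$}
Put
\[
P_k=\prod_{i=0}^{k-1}(y-y_{2i+1}),\qquad P'_k=\frac{P_k}{\{k\}!},\qquad S_i=\prod_{s=1}^i(y^2-y_s^2),\qquad \theta_k=\frac{\{2k+1\}!}{\{k\}!\,\{1\}} .
\]
The $P_k$ are the Newton polynomials for the nodes $y_1,y_3,y_5,\dots$, and $yP_k=P_{k+1}+y_{2k+1}P_k$. By \eqref{eq:basic}, $y_{2j+1}-y_{2i+1}=\{j-i\}\{j+i+1\}$ and $y_N^2-y_s^2=y_{2N}-y_{2s}=\{N+s\}\{N-s\}$. Therefore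
\begin{equation}\label{eq:values}
P_k(y_{2j+1})=\frac{\{j+k\}!}{\{j-k\}!},\qquad S_i(y_N)=\prod_{s=1}^i\{N+s\}\{N-s\}.
\end{equation}
We quote three facts from the literature \cite{HabiroInvent,HabiroGT}. In the first two, $L$ is an algebraically split $0$-framed link in $S^3$ with $s$ components.
\begin{itemize}
\item[(F1)] $J_L(P'_{k_1},\dots,P'_{k_s})\in\theta_k\,\mathbb Z[v^{\pm1}]$, where $k=\max_ik_i$.
\item[(F2)] If $M$ is obtained from $S^3$ by surgery on $L$ with framings $f_i=\pm1$, then $J_M=J_L(\omega_{f_1},\dots,\omega_{f_s})$, where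
\[
\omega_{-1}=\sum_{k\ge0}q^{k(k+3)/4}P'_k,\qquad\omega_{+1}=\sum_{k\ge0}(-1)^kq^{-k(k+3)/4}P'_k ,
\]
and the right side is expanded termwise into a sum that converges in $\widehat{\mathbb Z[q]}$, hence in $R$.
\item[(F3)] For the $0$-framed figure-eight knot, $J_{4_1}(V_N)=[N]\sum_{i\ge0}S_i(y_N)$ (Habiro, Le; see also \cite{Masbaum}).
\end{itemize}
The order of $\theta_k$ is $\lfloor\frac{2k+1}n\rfloor-\lfloor\frac kn\rfloor-\delta_{n1}\ge0$, and it tends to infinity with $k$. Put $\varepsilon(K)=\min_{k\ge K}\operatorname{ord}_n\theta_k$, so that $\varepsilon(K)\to\infty$. We shall use that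
\begin{equation}\label{eq:theta}
\operatorname{ord}_n\theta_k\ge1\quad\text{if $n\ge3$ and $k\ge\tfrac{n-1}2$}.
\end{equation}
Indeed, for $k<n$ we have $2k+1\ge n$, and for $k\ge n$ we have $2k+1\ge k+n$.

\begin{lemma}\label{lem:expand}
For $N\ge1$ and $i,j\ge0$,
\[
V_N=\sum_{k\ge0}\genfrac{[}{]}{0pt}{}{N+k}{2k+1}P_k,\qquad
P'_iP'_j=\sum_{k=\max(i,j)}^{i+j}\frac{\{i+j\}!}{\{i+j-k\}!\,\{k-i\}!\,\{k-j\}!}\,P'_k ,
\]
and all coefficients lie in $\mathbb Z[v^{\pm1}]$.
\end{lemma}

\begin{proof}
Let $f_k(N)=\genfrac{[}{]}{0pt}{}{N+k}{2k+1}=\prod_{s=-k}^k\{N+s\}/\{2k+1\}!$ and $f_{-1}=0$. The first formula holds for $N=1$, and for $N=0$ with $V_0=0$. By $V_{N+1}+V_{N-1}=yV_N$ and $yP_k=P_{k+1}+y_{2k+1}P_k$, the induction step is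
$f_k(N+1)+f_k(N-1)-y_{2k+1}f_k(N)=f_{k-1}(N)$. For $k=0$ this is $[N+1]+[N-1]=y_1[N]$. For $k\ge1$ remove the common factor $\prod_{|s|<k}\{N+s\}/\{2k+1\}!$; what remains is
\[
\{N+k\}\{N+k+1\}+\{N-k\}\{N-k-1\}-y_{2k+1}\{N+k\}\{N-k\}=\{2k\}\{2k+1\},
\]
and by \eqref{eq:basic} both sides equal $y_{4k+1}-y_1$.

The second formula says that $P_iP_j=\sum_kt^{(j)}_kP_k$ with
\[
t^{(j)}_k=\frac{\{i\}!\{j\}!\{i+j\}!}{\{k\}!\{i+j-k\}!\{k-i\}!\{k-j\}!}.
\]
This holds for $j=0$. Multiplying by $y-y_{2j+1}$, we must check that $t^{(j+1)}_k=t^{(j)}_{k-1}+\{k-j\}\{k+j+1\}t^{(j)}_k$. After removing the common factor $\{i\}!\{j\}!\{i+j\}!/(\{k\}!\{i+j+1-k\}!\{k-i\}!\{k-j-1\}!)$ this becomes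
\[
\{j+1\}\{i+j+1\}=\{k\}\{k-i\}+\{i+j+1-k\}\{k+j+1\},
\]
and both sides equal $y_{i+2j+2}-y_i$. The coefficient of $P'_k$ is $\{i+j\}!/\{k\}!$ times a multinomial coefficient, since $(i+j-k)+(k-i)+(k-j)=k\le i+j$.
\end{proof}

\subsection{The ring $\mathcal P$}
The colors $\omega_{\pm1}$ are infinite series, and we must multiply them. Let $\mathcal P$ be the set of formal series $X=\sum_{k\ge0}a_k(X)P'_k$ with $a_k(X)\in R$, and let $I_K$ be the set of those with $a_k(X)=0$ for $k<K$. By Lemma~\ref{lem:expand} the finite sums form a subring of $\mathbb C((h))[y]$, and $P'_iP'_j$ involves only $P'_k$ with $k\ge\max(i,j)$. So the product extends to $\mathcal P$, and $\mathcal P=\varprojlim\mathcal P/I_K$ is a commutative ring with ideals $I_K$.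

\emph{Continuity.} Let $L$ be algebraically split and $0$-framed. By (F1), termwise expansion defines an $R$-multilinear map $J_L\colon\mathcal P^s\to R$, whose value has order at least $\varepsilon(K)$ if one argument lies in $I_K$. Call a multilinear map $\mathcal P^s\to R$ \emph{continuous} if it has this property for some function $\varepsilon'(K)\to\infty$. Two continuous multilinear maps that agree on finite sums are equal, because each argument is a finite sum plus an element of $I_K$.

\emph{Cabling.} If $L^{\|}$ is obtained from $L$ by adding a $0$-framed parallel of the first component, then $L^\|$ is algebraically split and $J_{L^\|}(X,Y,\dots)=J_L(XY,\dots)$ for $X,Y\in\mathcal P$. For finite sums this is (J2), and both sides are continuous because the $I_K$ are ideals.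

\emph{Evaluations.} By \eqref{eq:values}, $P'_k(y_{2j+1})=\genfrac{[}{]}{0pt}{}{j+k}{k}\{j\}!/\{j-k\}!$ lies in $R$ and vanishes for $k>j$. So $y\mapsto y_{2j+1}$ extends to a ring homomorphism $\operatorname{ev}_j\colon\mathcal P\to R$ that involves only $a_0,\dots,a_j$; for instance $\operatorname{ev}_0=a_0$. The coefficients can be recovered from the values.

\begin{lemma}[Newton coefficients]\label{lem:newton}
For $X\in\mathcal P$ put $b_l(X)=a_l(X)/\{l\}!\in\mathbb C((h))$. Then
\begin{equation}\label{eq:newton}
b_l(X)=\sum_{j=0}^l(-1)^{l-j}\frac{\{2j+1\}\operatorname{ev}_j(X)}{\{l-j\}!\,\{l+j+1\}!}.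
\end{equation}
In particular $X$ is determined by the values $\operatorname{ev}_j(X)$, and $b_l(X)=0$ if $\operatorname{ev}_j(X)=0$ for all $j\le l$.
\end{lemma}

\begin{proof}
The polynomial $\sum_{k\le l}b_k(X)P_k$ has degree at most $l$, its coefficient of $y^l$ is $b_l(X)$, and it takes the values $\operatorname{ev}_j(X)$ at the $l+1$ distinct nodes $y_{2j+1}\in\mathbb C((h))$, $0\le j\le l$. By Lagrange interpolation, $b_l(X)=\sum_j\operatorname{ev}_j(X)/\prod_{j'\ne j}(y_{2j+1}-y_{2j'+1})$. The product over $j'\in\{0,\dots,l\}\setminus\{j\}$ of $\{j-j'\}$ is $(-1)^{l-j}\{j\}!\{l-j\}!$, and that of $\{j+j'+1\}$ is $\{l+j+1\}!/(\{j\}!\{2j+1\})$.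
\end{proof}

The denominators in \eqref{eq:newton} are units as long as $2l+1<n$. Beyond this range they vanish at $h=0$. Part (B) uses the first fact and part (A) the second.

\section{The surgery formula and part (B)}\label{sec:surgery}

The next lemma says that $\omega_f$ has the values of the twist in (J4).

\begin{lemma}\label{lem:omega}
For $f=\pm1$ and $j\ge0$ we have $\operatorname{ev}_j(\omega_f)=q^{-fj(j+1)}$.
\end{lemma}

\begin{proof}
Let $(a;q)_k=\prod_{i=0}^{k-1}(1-aq^i)$. The case $c=0$ of the $q$-Chu--Vandermonde sum ${}_2\phi_1(q^{-j},b;c;q,q)=b^j(c/b;q)_j/(c;q)_j$ is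
\[
\sum_{k=0}^j\frac{(q^{-j};q)_k\,(b;q)_k}{(q;q)_k}\,q^k=b^j .
\]
Take $b=q^{j+1}$. From $1-q^a=-v^a\{a\}$ we get $(1-q^{i-j})(1-q^{i+j+1})=-v^{2i+1}\{j-i\}\{j+i+1\}$, so the numerator is $(-1)^kv^{k^2}\{j+k\}!/\{j-k\}!$, and $(q;q)_k=(-1)^kv^{k(k+1)/2}\{k\}!$. The $k$-th term is therefore $v^{k(k+3)/2}P'_k(y_{2j+1})$, and the sum is $\operatorname{ev}_j(\omega_{-1})=q^{j(j+1)}$. The substitution $v\mapsto v^{-1}$ multiplies $P'_k(y_{2j+1})$ by $(-1)^k$ and gives the case $f=+1$.
\end{proof}

Fact (F2) covers only framings $\pm1$ and links in $S^3$. Two topological observations remove these restrictions.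

\begin{lemma}\label{lem:topology}
Let $M\in\mathcal M$.
\begin{itemize}
\item[(a)] Let $K\cup L\subset M$ be a link such that $K$ is framed, $M_K\in\mathcal M$, and $\operatorname{lk}(L_i,K_j)=0$ for all $i,j$. Then the linking numbers and the preferred longitudes of $L$ are the same in $M$ and in $M_K$.
\item[(b)] Let $K\subset M$ be a knot, $K'$ a $0$-framed parallel, and $W$ a tubular neighborhood of $K$ that contains $K'$. Surgery with framing $1/p$ on $K$ and $1/p'$ on $K'$ gives the same manifold as surgery with framing $1/(p+p')$ on $K$ (no surgery if $p+p'=0$), by a homeomorphism that is the identity outside $W$.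
\end{itemize}
\end{lemma}

\begin{proof}
(a) The group $H_1(M\setminus K)$ is free on the meridians of $K$, and the class of $L_i$ is given by its linking numbers. So $L_i$ bounds an oriented surface disjoint from $K$. This surface lies in both manifolds and computes the linking numbers with $L_i$ and its preferred longitude.

(b) Identify $W=D^2\times S^1$ by the $0$-framing, with $K=a\times S^1$ and $K'=a'\times S^1$, and let $E$ be the exterior of $K\cup K'$ in $W$. Choose disjoint arcs in $D^2$ from small discs around $a$ and $a'$ to $\partial D^2$. Their products with $S^1$ are annuli in $E$. Twisting along the first annulus $p$ times and along the second $p'$ times, in the suitable directions, is a self-homeomorphism of $E$ that takes the slopes $\mu+p\lambda$ and $\mu'+p'\lambda'$ to $\mu$ and $\mu'$. Hence the surgered $W$ is a solid torus. In $H_1(E)$ we have $\mu_W=\mu+\mu'$ and $\lambda_W=\lambda=\lambda'$, so the primitive class $\mu_W+(p+p')\lambda_W$ on $\partial W$ dies after the surgery. It is therefore the new meridian, as for surgery with framing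 $1/(p+p')$ on $K$.
\end{proof}

For $m\ne0$ let $\omega^{(m)}=\omega_f^{|m|}\in\mathcal P$, where $f$ is the sign of $m$. By Lemma~\ref{lem:omega},
\begin{equation}\label{eq:omegam}
\operatorname{ev}_j(\omega^{(m)})=q^{-mj(j+1)} .
\end{equation}

\begin{proposition}\label{prop:surgery}
Let $L\subset M$ be an algebraically split link with framings $1/m_1,\dots,1/m_t$. There is an algebraically split link $K\cup L\subset S^3$ and signs $f_1,\dots,f_r$, one for each component of $K$, such that, with all components $0$-framed on the right,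
\begin{equation}\label{eq:surgery}
J([M;L])=J_{K\cup L}\bigl(\omega^{(f_1)},\dots,\omega^{(f_r)};\,1-\omega^{(m_1)},\dots,1-\omega^{(m_t)}\bigr)\quad\text{in }R .
\end{equation}
If $M=S^3$, one may take $K$ empty.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:topology}(b), surgery with framing $1/m$ on a knot is surgery with framings $\pm1$ on $|m|$ parallel copies along the $0$-framing. By (F2) and cabling, surgery on an algebraically split link $L''\subset S^3$ with framings $1/m''_i$ gives a manifold with invariant $J_{L''}(\omega^{(m''_1)},\omega^{(m''_2)},\dots)$.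

Every $M\in\mathcal M$ is obtained by surgery on an algebraically split link $K\subset S^3$ with framings $f_j=\pm1$ (Ohtsuki). Isotope $L$ off the surgery solid tori, so that it becomes a link in $S^3\setminus K$. Sliding $L_i$ over $K_j$, that is, taking a band sum with the $f_j$-framed parallel of $K_j$, is an isotopy of $L$ in $M$. It changes $\operatorname{lk}(L_i,K_j)$ by $\pm1$, with either sign available, and it does not change $\operatorname{lk}(L_i,K_{j'})$ for $j'\ne j$. So we may assume that all $\operatorname{lk}(L_i,K_j)$ vanish. By Lemma~\ref{lem:topology}(a), $K\cup L$ is algebraically split in $S^3$ and the framings of $L$ are unchanged. Now $J(M_{L'})$ is $J_{K\cup L}$ with color $\omega^{(m_i)}$ on the components of $L'$ and color $1$ on the other components of $L$. Summing with signs gives \eqref{eq:surgery}.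
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $n\ge3$, $n\mid2m$, and let $[M;L]$ be a generator of $F_{d'}$ in which $L_1$ has framing $\pm1/m$. Put $X=1-\omega^{(\pm m)}$. By \eqref{eq:omegam}, $\operatorname{ev}_j(X)=1-q^{\mp mj(j+1)}$, and this lies in $hR$ because $n\mid2m$ and $2m\mid mj(j+1)$. If $2l+1<n$, the denominators in \eqref{eq:newton} are units, so $a_l(X)\in hR$. Expand \eqref{eq:surgery} into terms, each a product of coefficients in $R$ times $J_{K\cup L}(P'_{k_1},P'_{k_2},\dots)$. If the largest index is at least $\frac{n-1}2$, the term lies in $hR$ by (F1) and \eqref{eq:theta}. Otherwise the index $l$ on $L_1$ satisfies $2l+1<n$, and the term contains the factor $a_l(X)\in hR$. So $\operatorname{ord}_nJ([M;L])\ge1$, and Lemma~\ref{lem:order} applies.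
\end{proof}

The proof shows where to look for (A). For indices $k$ with $\frac n2\le k\le n-1$ the bound (F1) gives $\operatorname{ord}_n\theta_k=1$ and no more. If the coefficients $a_k(1-\omega^{(m)})$ are units in this range, then nothing forces a second factor of $h$, regardless of the number of components.

\section{Borromean rings and Bing doubles}\label{sec:bing}

Let $B=C_1\cup C_2\cup C_3$ be the $0$-framed Borromean rings (Figure~\ref{fig:bing}). We use three standard properties. (i) An isotopy permutes the components cyclically. (ii) The components $C_1,C_2$ bound disjoint discs, each meeting $C_3$ in two points of opposite sign. (iii) Surgery on $C_1,C_2$ with framings $+1,-1$ turns $C_3$ into the figure-eight knot.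

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15,even odd rule,rounded corners=8pt] (-2.3,-2.3) rectangle (2.3,2.3) (-0.6,-0.6) rectangle (0.6,0.6);
\draw[thick,rounded corners=3pt] (0.35,1.0)--(0.35,1.6)--(-1.9,1.6)--(-1.9,-1.6)--(0.35,-1.6)--(0.35,-1.0)--(-1.3,-1.0)--(-1.3,1.0)--cycle;
\draw[gray!15,line width=5pt] (0.15,1.3)--(0.55,1.3) (0.15,-1.3)--(0.55,-1.3);
\draw[thick,rounded corners=3pt] (-0.35,1.3)--(-0.35,1.9)--(1.9,1.9)--(1.9,-1.9)--(-0.35,-1.9)--(-0.35,-1.3)--(1.3,-1.3)--(1.3,1.3)--cycle;
\draw[gray!15,line width=5pt] (-0.55,1.6)--(-0.15,1.6) (-0.55,-1.6)--(-0.15,-1.6);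
\draw[thick] (-0.6,1.6)--(-0.1,1.6) (-0.6,-1.6)--(-0.1,-1.6);
\fill (0,0) circle (1.5pt) node[above] {$C_3$};
\node at (-1.6,0) {$C_1$};
\node at (1.6,0) {$C_2$};
\end{tikzpicture}
\caption{The Borromean rings $C_1\cup C_2\cup C_3$. The component $C_3$ is the axis perpendicular to the page, closed up through infinity. Its exterior is the solid torus $W$ obtained by thickening the gray annulus. The pair $C_1\cup C_2\subset W$ is the pattern of Bing doubling.}
\label{fig:bing}
\end{figure}

The following computation is known (Habiro); we derive it from (F3).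

\begin{lemma}\label{lem:borromean}
For $i,j,k\ge0$ and $N\ge1$,
\[
J_B(P'_i,P'_j,P'_k)=\delta_{ij}\delta_{jk}(-1)^k\theta_k,\qquad J_B(P'_i,P'_j,V_N)=\delta_{ij}(-1)^i[N]S_i(y_N).
\]
\end{lemma}

\begin{proof}
Color $C_3$ by $V_N$. By (ii) and (J3), the circle $C_1$ colored $P'_i$ acts on the summand $V_{2c+1}$ of $V_N\otimes V_N^*$, $c<N$, by $P'_i(y_{2c+1})$, which vanishes for $c<i$. So $J_B(P'_i,P'_j,V_N)=0$ if $i\ge N$. Since $P'_k$ is a combination of $V_1,\dots,V_{k+1}$, we get $J_B(P'_i,P'_j,P'_k)=0$ if $i>k$. By (i) it also vanishes if $j>i$ or $k>j$. So it vanishes unless $i\le k\le j\le i$. Put $\rho_i=J_B(P'_i,P'_i,P'_i)$. By Lemma~\ref{lem:expand},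
\begin{equation}\label{eq:rho}
J_B(P'_i,P'_j,V_N)=\delta_{ij}\genfrac{[}{]}{0pt}{}{N+i}{2i+1}\{i\}!\,\rho_i .
\end{equation}

Surgery with framing $f=\pm1$ on an unknot inserts $-f$ full twists into the band of strands through its disc. By (J4) this acts on $V_{2c+1}\subset V_N\otimes V_N^*$ by $q^{-fc(c+1)}$. By Lemma~\ref{lem:omega} and (J3), the circle colored by the sum of the first $N$ terms of $\omega_f$ acts in the same way. The framing of $C_3$ stays $0$ by Lemma~\ref{lem:topology}(a). So (iii) and \eqref{eq:rho} give $J_{4_1}(V_N)=\sum_{i<N}(-1)^i\{i\}!\,\rho_i\genfrac{[}{]}{0pt}{}{N+i}{2i+1}$, the powers of $q$ in $\omega_{+1}$ and $\omega_{-1}$ canceling. On the other hand, \eqref{eq:values} gives $[N]S_i(y_N)=\frac{\{2i+1\}!}{\{1\}}\genfrac{[}{]}{0pt}{}{N+i}{2i+1}$. The binomial coefficient is $0$ for $N\le i$ and $1$ for $N=i+1$. Comparing with (F3) for $N=1,2,\dots$ in turn yields $(-1)^i\{i\}!\,\rho_i=\{2i+1\}!/\{1\}$. This is the first formula, and \eqref{eq:rho} becomes the second.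
\end{proof}

\begin{example}\label{ex:borromean}
Give all components of $B$ the framing $-1$, so that $[S^3;B]\in F_{d'}$ with $d'(1)=|d'|=3$. By \eqref{eq:surgery} and Lemma~\ref{lem:borromean},
\[
J([S^3;B])=\sum_{l\ge1}(-1)^{l+1}q^{3l(l+3)/4}\,\theta_l,\qquad\theta_1=\{2\}\{3\}/\{1\}.
\]
For $n=1$ we have $\operatorname{ord}_1\theta_l=l$, so the order is exactly $1$, which is the bound in (C). For $n=4$ and $n=5$ the element $\theta_1$ is a unit and $\theta_l\in hR$ for $l\ge2$ by \eqref{eq:theta}, so the order is $0$: part (B) fails without a hypothesis on the framings.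
\end{example}

The exterior of $C_3$ is a solid torus $W$ that contains $C_1\cup C_2$. Let $K$ be a component of a $0$-framed link $L\subset S^3$. The \emph{Bing double} $BD_K(L)$ is obtained by replacing $K$ with the image of the $0$-framed link $C_1\cup C_2$ under a homeomorphism from $W$ to a tubular neighborhood of $K$ that takes the meridian of $C_3$ to the preferred longitude of $K$. Each $C_i$ bounds a surface in $W$ and $\operatorname{lk}(C_1,C_2)=0$. So $BD_K(L)$ is algebraically split and $0$-framed if $L$ is.

\begin{lemma}\label{lem:bing}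
Write $S_i=\sum_ls_{i,l}P_l$. Then $s_{i,l}\in\mathbb Z[v+v^{-1}]$, and $s_{i,l}=0$ unless $i\le2l\le4i$. For $X,Y\in\mathcal P$ let $X\star Y=\sum_i(-1)^ia_i(X)a_i(Y)S_i\in\mathcal P$, that is,
\begin{equation}\label{eq:star}
a_l(X\star Y)=\{l\}!\sum_{i\le2l}(-1)^ia_i(X)a_i(Y)\,s_{i,l}.
\end{equation}
If $L$ is algebraically split and $0$-framed, then $J_{BD_K(L)}(X,Y,\dots)=J_L(X\star Y,\dots)$, where $X,Y$ color the two new components, $X\star Y$ colors $K$, and the other colors lie in $\mathcal P$.
\end{lemma}

\begin{proof}
Each $y_a$ is a polynomial in $y_1=v+v^{-1}$ with integer coefficients. The $P_l$ are monic of degree $l$ and $S_i$ has degree $2i$. Hence $s_{i,l}\in\mathbb Z[v+v^{-1}]$ and $s_{i,l}=0$ for $l>2i$. By \eqref{eq:values}, $S_i(y_{2j+1})=0$ if $2j+1\le i$, so $s_{i,l}=0$ for $2l+1\le i$ by Lemma~\ref{lem:newton}.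

Cut $W$ along a meridian disc. A colored link in $W$ becomes the closure, around $W$, of a tangle, and the tangle defines an endomorphism $g$ of a module $U$. Write $\mathrm{id}_U=\sum_\alpha\iota_\alpha\pi_\alpha$ with inclusions and projections of simple summands $U_\alpha$. Moving $\pi_\alpha$ once around $W$ turns the closure of $g\iota_\alpha\pi_\alpha$ into the closure of $\pi_\alpha g\iota_\alpha$, which is a scalar multiple of $\mathrm{id}_{U_\alpha}$. So, inside any colored Jones polynomial, the colored link may be replaced by the core of $W$ colored by a polynomial $E(y)$ that depends only on the colored link in $W$. To find $E$ for $C_1\cup C_2$ colored $P'_i,P'_j$, restore $C_3$ with color $V_N$. The core of $W$ is a meridian circle of $C_3$, so (J3) gives $E(y_N)[N]=J_B(P'_i,P'_j,V_N)$. By Lemma~\ref{lem:borromean}, $E$ and $\delta_{ij}(-1)^iS_i$ agree at the infinitely many points $y_N$, so they are equal. This proves the formula for finite sums. If $X$ or $Y$ lies in $I_K$, then $X\star Y\in I_{\lceil K/2\rceil}$, because $s_{i,l}\ne0$ forces $l\ge i/2$.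 So both sides are continuous.
\end{proof}

\section{The counterexamples}\label{sec:A}

\subsection{The links and their invariant}
The group $F_{d'}$ prescribes several different framings, while the computation is easiest when all framings are equal. A telescoping sum lets us use one common framing.

\begin{lemma}\label{lem:telescope}
Let $L\subset M$ be an algebraically split link with $t$ components, all with framing $1/D$, $D>0$. If $t\ge|d'|$ and $m\mid D$ whenever $d'(m)\ne0$, then $[M;L]\in F_{d'}$.
\end{lemma}

\begin{proof}
For a component $E$ we have $[M;L'',E]=[M;L'']-[M_E;L'']$, and by Lemma~\ref{lem:topology}(a) the link $L''$ is algebraically split in $M_E$ with the same framings. So we may assume $t=|d'|$. Let $K$ be a component with framing $1/(mr)$, $r\ge1$, let $L''$ be the rest, and let $K'$ be a $0$-framed parallel of $K$. Write $M_{K,1/p}$ for surgery on $K$ with framing $1/p$, and for $M$ itself if $p=0$. By Lemma~\ref{lem:topology}(b),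
\[
[M_{K',1/(ma)};K_{1/m},L'']=[M_{K,1/(ma)};L'']-[M_{K,1/(m(a+1))};L''].
\]
Summing over $a=0,\dots,r-1$ gives $[M;L'']-[M_{K,1/(mr)};L'']=[M;K_{1/(mr)},L'']$. All linking numbers with $K'$ vanish, so in $M_{K',1/(ma)}$ the link $K\cup L''$ is still algebraically split and $L''$ keeps its framings. Apply this to the components one after another, with target framing $1/m$ for $d'(m)$ of them.
\end{proof}

Fix $n\ge3$ and $d'\in\mathcal F$. Let $D>0$ be a multiple of $n$ and of all $m$ with $d'(m)\ne0$, and let $k\ge1$ satisfy $2^{k+1}+1\ge|d'|$. Let $L^{(0)}=B$, and let $L^{(r+1)}$ be obtained from $L^{(r)}$ by Bing doubling every component except $C_3$. Then $L^{(k)}$ is algebraically split with $2^{k+1}+1$ components. Give all of them the framing $1/D$. By Lemma~\ref{lem:telescope}, $[S^3;L^{(k)}]\in F_{d'}$. Put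
\[
X_0=\omega^{(D)}-1,\qquad X_{r+1}=X_r\star X_r .
\]
In \eqref{eq:surgery} all colors are $-X_0$, and their number is odd. Undoing the doublings by Lemma~\ref{lem:bing} and applying Lemma~\ref{lem:borromean}, we get
\begin{equation}\label{eq:master}
-J([S^3;L^{(k)}])=J_B(X_k,X_k,X_0)=\sum_{l\ge1}(-1)^la_l(X_k)^2\,a_l(X_0)\,\theta_l .
\end{equation}
The sum starts at $l=1$ because $a_0(X_0)=\operatorname{ev}_0(X_0)=0$. By \eqref{eq:star}, $a_0(X_{r+1})=a_0(X_r)^2$, so $a_0(X_r)=0$ for all $r$. Part (A) follows from Lemma~\ref{lem:order} and the next statement.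

\begin{proposition}\label{prop:A}
The sum \eqref{eq:master} has order exactly $1$ in $R$.
\end{proposition}

The link is symmetric by design: both in $X_r\star X_r$ and in \eqref{eq:master} the coefficients of $X_r$ occur squared, and this will exclude cancellation.

\subsection{Reduction to finitely many coefficients}
Put $\sigma_a=2\sin(\pi a/n)$ and $z_a=2\cos(\pi a/n)$ for $a\in\mathbb Z$, and $\sigma_a!=\sigma_1\cdots\sigma_a$. Then $\overline{\{a\}}=\mathrm i\sigma_a$ and $\overline{y_a}=z_a$. We have $\sigma_a>0$ for $0<a<n$, and $\sigma_{n-1}!=\prod_{a=1}^{n-1}|1-e^{2\pi\mathrm ia/n}|=n$. Further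
\begin{gather}
z_{2n-a}=z_a,\qquad z_{n-a}=-z_a,\qquad 2=z_0>z_1>\dots>z_n=-2,\label{eq:z}\\
(-1)^l\,\overline{\{l\}!}^{\,2}=\sigma_l!^2,\qquad\{n\}=-nh+O(h^3),\qquad\overline{\{n+a\}}=-\overline{\{a\}}.\label{eq:signs}
\end{gather}
Reducing coefficients modulo $h$ gives real polynomials $\bar P_l,\bar S_i\in\mathbb R[y]$ and real numbers $\bar s_{i,l}$. The polynomial $\bar P_n=\prod_{j=0}^{n-1}(y-z_{2j+1})$ shows the collision of nodes: the indices $N$ and $2n-N$ give the same root. So $\bar P_n$ has a double root $z_N$ for each odd $N<n$, the simple root $z_n=-2$ if $n$ is odd, and no other roots.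

\begin{lemma}\label{lem:truncate}
\begin{itemize}
\item[(a)] $\bar s_{i,l}=0$ if $i\ge n>l$. Consequently, for $r\ge0$ and $l\le n-1$,
\[
\overline{a_l(X_{r+1})}=\overline{\{l\}!}\ \sum_{i=1}^{n-1}(-1)^i\,\overline{a_i(X_r)}^{\,2}\,\bar s_{i,l}.
\]
\item[(b)] The terms of \eqref{eq:master} with $l\ge n$ lie in $h^2R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:z}, $\bar S_n=\prod_{s=1}^n(y-z_s)\prod_{s=0}^{n-1}(y-z_s)$. It has double roots $z_1,\dots,z_{n-1}$ and vanishes at $z_n$. So $\bar P_n\mid\bar S_n\mid\bar S_i$ for $i\ge n$. Also $\bar P_n\mid\bar P_l$ for $l\ge n$. Hence $\bar P_n$ divides $\sum_{l<n}\bar s_{i,l}\bar P_l$, which has degree less than $n$ and so is $0$. The $\bar P_l$ are linearly independent. The formula now follows from \eqref{eq:star}.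

(b) Since $k\ge1$, formula \eqref{eq:star} shows that $a_l(X_k)\in\{l\}!\,R\subset hR$ for $l\ge n$.
\end{proof}

Part (b) is the only place where $k\ge1$ is needed. It remains to follow the vector $(\overline{a_l(X_r)})_{1\le l\le n-1}$ under a quadratic map of $\mathbb C^{n-1}$.

\subsection{The case $n=3$}\label{sec:three}
Here $\overline{\{1\}}=\overline{\{2\}}=\mathrm i\sqrt3$, $\{3\}=-3h+O(h^3)$ and $\overline{\{4\}}=\overline{\{5\}}=-\mathrm i\sqrt3$. The first nodes are $z_1=1$, $z_3=-2$, $z_5=1$.

\emph{The leaf.} As $3\mid D$, we have $\operatorname{ev}_j(X_0)=e^{-Dhj(j+1)}-1$. By \eqref{eq:values},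
\[
\operatorname{ev}_1(X_0)=\{2\}\,a_1(X_0),\qquad\operatorname{ev}_2(X_0)=\frac{\{2\}\{3\}}{\{1\}}\,a_1(X_0)+\{3\}\{4\}\,a_2(X_0).
\]
The first equation gives $a_1(X_0)\in hR$. In the second, the left side is $-6Dh+O(h^2)$, the first term on the right is $O(h^2)$, and $\{3\}\{4\}=3\sqrt3\,\mathrm ih+O(h^2)$ is small because $y_5-y_1$ is. Hence $\overline{a_2(X_0)}=2\mathrm iD/\sqrt3$. All values of $X_0$ vanish at $h=0$, but this coefficient does not.

\emph{The recursion.} We have $\bar P_1=y-1$, $\bar P_2=(y-1)(y+2)$, $\bar P_3=(y-1)^2(y+2)$. Then $\bar S_1=y^2-1=\bar P_2-\bar P_1$. From $(y+1)^2=1+y(y+2)$ we get $\bar S_2=(y-1)^2(y+1)^2\equiv(y-1)^2=\bar P_2-3\bar P_1$ modulo $\bar P_3$. With $(\alpha_r,\alpha'_r)=(\overline{a_1(X_r)},\overline{a_2(X_r)})$, Lemma~\ref{lem:truncate}(a) reads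
\[
\alpha_{r+1}=\mathrm i\sqrt3\,(\alpha_r^2-3\alpha_r'^{\,2}),\qquad\alpha'_{r+1}=3\,(\alpha_r^2-\alpha_r'^{\,2}).
\]
From $(0,2\mathrm iD/\sqrt3)$ we reach $(\alpha_1,\alpha'_1)=(4\sqrt3\,\mathrm iD^2,\,4D^2)$. If $\alpha_r$ is purely imaginary and $\alpha'_r$ is real and nonzero, then $\alpha_r^2\le0$ and $-\alpha_r'^{\,2}<0$ cannot cancel, and the next pair has the same property. So $\alpha'_k\ne0$ for all $k\ge 1$.

\emph{The sum.} The term $l=1$ of \eqref{eq:master} contains $a_1(X_0)\theta_1\in h^2R$. For $l=2$ we have $\theta_2=\{3\}\{4\}\{5\}/\{1\}=9h/(\mathrm i\sqrt3)+O(h^2)$, so $a_2(X_0)\theta_2=6Dh+O(h^2)$. With Lemma~\ref{lem:truncate}(b),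
\[
J([S^3;L^{(k)}])=-6D\,\alpha_k'^{\,2}\,h+O(h^2).
\]
For the five-component link $L^{(1)}$ the leading term is $-96D^5h$. This proves Proposition~\ref{prop:A} for $n=3$ and already disproves the conjecture. The general case has the same three steps.

\subsection{The leaf}

\begin{lemma}\label{lem:leaf}
Let $\kappa=(-1)^nD/n$. Then $\overline{b_l(X_0)}=0$ for $1\le l\le\frac{n-1}2$, and for $\frac n2\le l\le n-1$ there is a real number $p_l>0$ with $\overline{b_l(X_0)}=\mathrm i(-1)^l\kappa\,p_l$.
\end{lemma}

\begin{proof}
For $l\le n-1$ the factor $\{l\}!$ is a unit, so $b_l(X_0)\in R$. We use \eqref{eq:newton} with $\operatorname{ev}_j(X_0)=e^{-Dhj(j+1)}-1=-Dj(j+1)h+O(h^2)$; here $n\mid D$ is used. If $2l+1<n$, all denominators are units. If $2l+1=n$, the only non-unit denominator occurs for $j=l$, where $\{2l+1\}/\{2l+1\}!=1/\{n-1\}!$ is a unit. So $\overline{b_l(X_0)}=0$ in both cases.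

Let $\frac n2\le l\le n-1$. The terms with $l+j+1<n$ are $O(h)$. For $n-1-l\le j\le l$ put $r=l+j+1-n$, so that $0\le r\le n-1$. By \eqref{eq:signs},
\begin{equation}\label{eq:factorial}
\overline{\{n+r\}!/h}=-n(-1)^r\,\overline{\{n-1\}!\,\{r\}!}=-n^2(-1)^r\,\mathrm i^{\,n-1+r}\,\sigma_r! .
\end{equation}
The $j$-th term of \eqref{eq:newton} therefore reduces to
\[
(-1)^{l-j+r}\,\frac{D}{n^2}\,\frac{\mathrm i\,\sigma_{2j+1}\,j(j+1)}{\mathrm i^{\,n-1+r+l-j}\,\sigma_{l-j}!\,\sigma_r!}.
\]
Since $l-j+r=2l+1-n$, the sign is $(-1)^{n+1}$ and the power of $\mathrm i$ in the denominator is $\mathrm i^{2l}=(-1)^l$. Thus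
\[
\overline{b_l(X_0)}=(-1)^{n+1}\frac D{n^2}\,\mathrm i\,(-1)^l\sum_{j=n-1-l}^l\frac{\sigma_{2j+1}\,j(j+1)}{\sigma_{l-j}!\,\sigma_{l+j+1-n}!}.
\]
Now pair the colliding nodes. The involution $j\mapsto n-1-j$ preserves the range, exchanges the two factors of the denominator, and changes the sign of $\sigma_{2j+1}$; a fixed point has $\sigma_{2j+1}=\sigma_n=0$. As $j(j+1)-(n-1-j)(n-j)=-n(n-2j-1)$, the sum equals $-np_l$ with
\[
p_l=\sum_{n-1-l\le j<\frac{n-1}2}\frac{\sigma_{2j+1}\,(n-2j-1)}{\sigma_{l-j}!\,\sigma_{l+j+1-n}!}.
\]
All terms are positive, and $j=n-1-l$ occurs because $l>\frac{n-1}2$.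
\end{proof}

\subsection{An invariant cone}
Let $\mathcal C$ be the set of vectors $\gamma=(\gamma_1,\dots,\gamma_{n-1})\in\mathbb R^{n-1}$ such that
\begin{itemize}
\item[(H1)] $\gamma_i\ge0$ for all $i$, and $\gamma_i=0$ for $i<\frac{n-1}2$;
\item[(H2)] $\gamma_i>0$ for some $i$ with $\frac n2\le i\le n-1$, and, if $n$ is even, for some $i$ with $\frac n2\le i\le n-2$.
\end{itemize}
The range $\frac n2\le i\le n-1$ is the one that will contribute to the coefficient of $h$. For even $n$ the index $n-1$ must be excluded: then $\bar S_{n-1}=\prod_{s=1}^{n-1}(y-z_s)^2$ is divisible by $\bar P_n$, so a vector supported at $n-1$ is killed by the next doubling.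

\begin{lemma}\label{lem:cone}
Let $\gamma\in\mathcal C$ and $\beta_l=\sum_{i=1}^{n-1}\gamma_i\bar s_{i,l}$ for $0\le l\le n-1$. Then $\beta_0=0$ and $(\sigma_l!^2\beta_l^2)_{1\le l\le n-1}\in\mathcal C$.
\end{lemma}

\begin{proof}
Let $Q=\sum_{i=1}^{n-1}\gamma_i\bar S_i$. It is an even polynomial, so $Q'$ is odd, and
\begin{equation}\label{eq:Q}
Q\equiv\sum_{l=0}^{n-1}\beta_l\bar P_l\pmod{\bar P_n}.
\end{equation}
The two sides of \eqref{eq:Q} have the same value at each root of $\bar P_n$ and the same derivative at each double root. We play the parity of $Q$ against the $\bar P_l$, which have no such symmetry.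

\emph{Condition (H1).} Let $N<n$ be odd and let $i\ge\frac{n-1}2$ be an integer. Put $s=\min(N,n-N)$. Then $1\le s\le\lfloor n/2\rfloor\le i$ and $z_s^2=z_N^2$, so $\bar S_i(z_N)=0$. By (H1) for $\gamma$, $Q(z_N)=0$. Evaluate \eqref{eq:Q} at $z_{2j+1}$ for $j=0,1,\dots$ with $2j+1<n$. We have $\bar P_l(z_{2j+1})=0$ for $l>j$, and $\bar P_j(z_{2j+1})\ne0$ because these nodes are distinct. By induction on $j$, $\beta_l=0$ for $2l+1<n$.

\emph{The derivative at $z_1$.} We have $\bar S'_i(z_1)=2z_1\prod_{s=2}^i(z_1^2-z_s^2)$, where $z_1>0$ since $n\ge3$, $|z_s|<z_1$ for $2\le s\le n-2$, and $z_{n-1}=-z_1$. So $\bar S'_i(z_1)>0$ for $1\le i\le n-2$ and $\bar S'_{n-1}(z_1)\ge 0$, with equality since $n-1\ge2$.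

\emph{Condition (H2) for even $n$.} By (H2) for $\gamma$, $Q'(z_1)>0$, hence $Q'(z_{n-1})=Q'(-z_1)<0$. Suppose that $\beta_l=0$ for $\frac n2\le l\le n-2$. Then $Q\equiv\beta_{n-1}\bar P_{n-1}$ modulo $\bar P_n$. The roots of $\bar P_{n-1}$ are indexed by $1,3,\dots,2n-3$. As $n\ge4$, this list contains both $n-1$ and $n+1$, and $z_{n+1}=z_{n-1}$. So $z_{n-1}$ is a double root of $\bar P_{n-1}$ and of $\bar P_n$, and $Q'(z_{n-1})=0$, a contradiction.

\emph{Condition (H2) for odd $n$.} Let $l_0=\frac{n-1}2$ and suppose that $\beta_l=0$ for $l_0<l\le n-1$. Then $Q\equiv\beta\bar P_{l_0}$ modulo $\bar P_n$ with $\beta=\beta_{l_0}$. The polynomial $\bar P_{l_0}$ is monic with the simple roots $z_1>z_3>\dots>z_{n-2}>-2$. We test at three roots of $\bar P_n$.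
\begin{itemize}
\item At $z_n=-2$: $Q(-2)=\sum_i\gamma_i\prod_{s\le i}(4-z_s^2)>0$, and $\bar P_{l_0}(-2)$ has sign $(-1)^{l_0}$. So $(-1)^{l_0}\beta>0$.
\item At the double root $z_1$: $\beta\bar P'_{l_0}(z_1)=Q'(z_1)\ge0$, and $\bar P'_{l_0}(z_1)>0$ at the largest root. As $\beta\ne0$, we get $\beta>0$. Hence $l_0$ is even, $l_0\ge2$ and $n\ge5$.
\item At the double root $z_{n-2}=-z_2$, the smallest root of $\bar P_{l_0}$: the derivative $\bar P'_{l_0}(z_{n-2})$ has sign $(-1)^{l_0-1}=-1$. So $Q'(-z_2)<0$ and $Q'(z_2)>0$.
\end{itemize}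
But for $i\ge l_0\ge2$ we have $\bar S'_i(z_2)=2z_2(z_2^2-z_1^2)\prod_{s=3}^i(z_2^2-z_s^2)$. Here $z_2>0$ since $n\ge5$, $z_2^2<z_1^2$, $|z_s|<z_2$ for $3\le s\le n-3$, and $z_{n-2}=-z_2$. So $\bar S'_i(z_2)<0$ for $i\le n-3$ and $\bar S'_i(z_2)=0$ for $i=n-2,n-1$. By (H1) this gives $Q'(z_2)\le0$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:cone}
For each $r\ge0$ there are a real $\lambda_r\ne0$ and $\gamma^{(r)}\in\mathcal C$ with $(-1)^l\,\overline{a_l(X_r)}^{\,2}=\lambda_r\gamma^{(r)}_l$ for $1\le l\le n-1$.
\end{corollary}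

\begin{proof}
For $r=0$, Lemma~\ref{lem:leaf} and \eqref{eq:signs} give $(-1)^l\,\overline{a_l(X_0)}^{\,2}=\sigma_l!^2\,\overline{b_l(X_0)}^{\,2}$, which is $-\kappa^2\sigma_l!^2p_l^2$ for $l\ge\frac n2$ and $0$ for smaller $l$. Take $\lambda_0=-\kappa^2$. For even $n$ the range $\frac n2\le l\le n-2$ is not empty since $n\ge4$. Given the claim for $r$, let $\beta_l$ belong to $\gamma^{(r)}$ as in Lemma~\ref{lem:cone}. Lemma~\ref{lem:truncate}(a) gives $\overline{a_l(X_{r+1})}=\overline{\{l\}!}\,\lambda_r\beta_l$, so $(-1)^l\,\overline{a_l(X_{r+1})}^{\,2}=\lambda_r^2\sigma_l!^2\beta_l^2$. Take $\lambda_{r+1}=\lambda_r^2$.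
\end{proof}

\subsection{The coefficient of $h$}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
Let $\lambda=\lambda_k$, $\gamma=\gamma^{(k)}$, and consider the $l$-th term of \eqref{eq:master}. For $l\ge n$ it lies in $h^2R$ by Lemma~\ref{lem:truncate}(b). For $1\le l<\frac{n-1}2$ we have $a_l(X_k)\in hR$ by (H1), and it occurs squared. For $l=\frac{n-1}2$ we have $a_l(X_0)\in hR$ by Lemma~\ref{lem:leaf} and $\theta_l\in hR$ by \eqref{eq:theta}. For $\frac n2\le l\le n-1$ the term is
\[
(-1)^la_l(X_k)^2\cdot b_l(X_0)\cdot\frac{\{2l+1\}!}{\{1\}} .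
\]
Formula \eqref{eq:factorial} with $r=2l+1-n$ gives $\overline{\{2l+1\}!/h}=(-1)^n(-1)^ln^2\sigma_{2l+1-n}!$. So the sum \eqref{eq:master} lies in $hR$, and its coefficient of $h$ is
\[
\sum_{n/2\le l\le n-1}\lambda\gamma_l\cdot\mathrm i(-1)^l\kappa p_l\cdot\frac{(-1)^n(-1)^ln^2\sigma_{2l+1-n}!}{\mathrm i\,\sigma_1}
=\frac{nD\lambda}{\sigma_1}\sum_{n/2\le l\le n-1}\gamma_l\,p_l\,\sigma_{2l+1-n}! .
\]
All terms of the last sum are nonnegative, and by (H2) one of them is positive.
\end{proof}

\begin{remark}\label{rem:smalln}
For $n\in\{1,2\}$ the construction gives nothing, because $X\star Y\in h\mathcal P$ whenever $a_0(X)a_0(Y)=0$. Indeed, \eqref{eq:star} contains the factor $\{l\}!\in hR$ for $l\ge n$. The only other case is $n=2$, $l=1$, where $s_{i,1}=S_i(y_3)/P_1(y_3)$ gives $s_{1,1}=\{4\}/\{1\}$ and $s_{2,1}=\{4\}\{5\}$, both in $hR$.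
\end{remark}

\section{The roots of unity $1$ and $-1$}\label{sec:C}

Let $n\in\{1,2\}$, so that $q=\eta e^h$ in $R$ with $\eta=1$ for $n=1$ and $\eta=-1$ for $n=2$. The coefficients of $\omega_{\pm1}$ in the basis $P'_k$ are units, so this basis shows no gain per component. We use instead the powers of the single color
\[
S_1=y^2-y_1^2=V_3-[3].
\]
Its values $\operatorname{ev}_j(S_1)=\{2j\}\{2j+2\}$ have order at least $2$ for all $j$. This is special to $n\le2$: for $n\ge3$ the factor $\{2\}$ of $\operatorname{ev}_1(S_1)$ is a unit. We shall see that $\omega^{(m)}$ is a power series in $S_1$ whose $l$-th coefficient has a pole of order at most $l$. Each factor $S_1$ thus costs $h^{-1}$. The following proposition shows that it also gains $h^{4/3}$, and the difference is the $\frac13$ in (C).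

\begin{proposition}\label{prop:fourthirds}
For an algebraically split $0$-framed link $L\subset S^3$ with $s$ components, $J_L(S_1,\dots,S_1)$ has order at least $4s/3$ in $R$.
\end{proposition}

For the Borromean rings the bound is $4$. Since $S_1=y_1y_2\{1\}P'_1+\{2\}!\,P'_2$ by \eqref{eq:path} below, Lemma~\ref{lem:borromean} gives $J_B(S_1,S_1,S_1)=-(y_1y_2\{1\})^3\theta_1+\{2\}!^3\theta_2$. For $n=1$ the two terms have orders $4$ and $8$, so the bound is attained.

\subsection{Expansion of $\omega^{(m)}$ in powers of $S_1$}
We have $\operatorname{ev}_j(S_1)=y_{4j+2}-y_2=q^{2j+1}+q^{-2j-1}-q-q^{-1}=\eta u_j$, where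
\[
u_j=2\cosh((2j+1)h)-2\cosh h\in h^2R .
\]
Write $2\cosh t-2=c(t^2)$ with $c(\tau)=\tau+\cdots\in\mathbb Q[[\tau]]$, and let $c^{-1}$ be the inverse under composition. The series $c^{-1}(u+c(h^2))-h^2\in\mathbb Q[[u,h^2]]$ vanishes at $u=0$, so it equals $u\Psi(u,h^2)$ with $\Psi\in\mathbb Q[[u,h^2]]$. Setting $u=u_j$ gives $u_j\Psi(u_j,h^2)=(2j+1)^2h^2-h^2=4j(j+1)h^2$. Fix $m\ne0$ and expand
\[
\exp\bigl(-\tfrac m4\,w\,\Psi(hw,h^2)\bigr)=\sum_{l\ge0}\tilde e_l\,w^l,\qquad\tilde e_l\in\mathbb Q[[h]],\quad\tilde e_0=1 .
\]
Put $e_l=h^{-l}\tilde e_l$ and substitute $w=u_j/h\in hR$. Since $j(j+1)$ is even, \eqref{eq:omegam} gives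
\begin{equation}\label{eq:series}
\operatorname{ev}_j(\omega^{(m)})=e^{-mhj(j+1)}=\sum_{l\ge0}e_lu_j^l,\qquad\operatorname{ord}_ne_l\ge-l,\quad e_0=1 .
\end{equation}
This suggests $\omega^{(m)}=\sum_le_l\eta^lS_1^l$. Because of the poles we must check that the partial sums lie in $\mathcal P$ and converge.

\begin{lemma}\label{lem:partial}
Let $\omega^{(m)}_T=\sum_{l\le T}e_l\eta^lS_1^l$. Then $\omega^{(m)}_T\in\mathcal P$, and $a_k(\omega^{(m)}_T)\to a_k(\omega^{(m)})$ in $R$ as $T\to\infty$, for each $k$.
\end{lemma}

\begin{proof}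
Apply $yP_k=P_{k+1}+y_{2k+1}P_k$ twice and use $y_{2k+1}+y_{2k+3}=y_1y_{2k+2}$:
\begin{equation}\label{eq:path}
S_1P_k=P_{k+2}+y_1y_{2k+2}\,P_{k+1}+\{2k\}\{2k+2\}\,P_k .
\end{equation}
The last coefficient has order at least $2$. The middle one has order at least $0$, and at least $1$ if $n=2$, since then $y_1=2\mathrm i\sinh(h/2)$. So $S_1^l=S_1^lP_0$ is a sum over paths from $0$ to $k$ with $\alpha$ steps of size $2$, $\beta$ steps of size $1$ and $\gamma$ steps of size $0$, where $l=\alpha+\beta+\gamma$ and $k=2\alpha+\beta$. As $P_k=\{k\}!\,P'_k$, the contribution of such a path to the coefficient of $P'_k$ in $e_l\eta^lS_1^l$ has order at least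
\[
k-l+2\gamma=\alpha+\gamma\quad(n=1),\qquad\lfloor k/2\rfloor-l+\beta+2\gamma=\lfloor\beta/2\rfloor+\gamma\quad(n=2).
\]
Both numbers are nonnegative, so $\omega^{(m)}_T\in\mathcal P$. Both are at least $l-k$, since $\alpha+\gamma=l-\beta$ and $\gamma=l-\alpha-\beta$. So the coefficients converge to those of some $\omega'\in\mathcal P$. As $\operatorname{ev}_j$ involves only $a_0,\dots,a_j$, we get $\operatorname{ev}_j(\omega')=\lim_T\sum_{l\le T}e_lu_j^l=\operatorname{ev}_j(\omega^{(m)})$ by \eqref{eq:series}, and $\omega'=\omega^{(m)}$ by Lemma~\ref{lem:newton}.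
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C), given Proposition~\ref{prop:fourthirds}]
Let $[M;L]$ be a generator of $F_{d'}$, so $L$ has $|d'|$ components. In \eqref{eq:surgery} replace each $\omega^{(m)}$ by $\omega^{(m)}_T$. All coefficients lie in $R$, so by (F1), modulo $h^N$ only the multi-indices below a bound independent of $T$ contribute. By Lemma~\ref{lem:partial} the new expression converges to $J([M;L])$ as $T\to\infty$. For finite $T$ it equals
\[
(-1)^{|d'|}\sum_{(l_i)}\Bigl(\prod_ie^{(i)}_{l_i}\eta^{l_i}\Bigr)J_{K\cup L}(S_1^{l_1},S_1^{l_2},\dots),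
\]
where $e^{(i)}_l$ is the coefficient $e_l$ for the framing of the $i$-th component, $0\le l_i\le T$ on $K$, and $1\le l_i\le T$ on $L$ because $1-\omega^{(m)}_T$ has no constant term. By (J1) and (J2), $J_{K\cup L}(S_1^{l_1},S_1^{l_2},\dots)$ is the value $J(S_1,\dots,S_1)$ of the link with $l_i$ parallel copies of the $i$-th component. This link is algebraically split and $0$-framed with $\sum_il_i$ components. By Proposition~\ref{prop:fourthirds} each term has order at least $\frac43\sum_il_i-\sum_il_i\ge\frac13|d'|$. The same holds for the limit, and the order is an integer. Apply Lemma~\ref{lem:order}.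
\end{proof}

The rest of the section proves Proposition~\ref{prop:fourthirds}. We show that the coefficients of $h^j$ are finite type invariants of links, so that they factor through the Kontsevich integral, and then that no diagram of degree below $4s/3$ contributes.

\subsection{The color $V_3$ gives finite type invariants at $q=\pm1$}
A \emph{singular link} is an oriented link with finitely many transverse double points. It stands for the alternating sum of links obtained by resolving each double point as (positive crossing) minus (negative crossing). Let $\mathcal V_0$ be the complex vector space spanned by the isotopy classes of unframed, oriented, ordered $s$-component links, and let $\mathcal V_r\subset\mathcal V_0$ be spanned by the singular links with $r$ double points. A linear form on $\mathcal V_0$ that vanishes on $\mathcal V_{j+1}$ is a \emph{Vassiliev invariant of degree at most $j$}. For any link $L$, algebraically split or not, let $L^0$ be $L$ with all framings $0$, and put $G(L)=J_{L^0}(S_1,\dots,S_1)$.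

\begin{lemma}\label{lem:vassiliev}
We have $G(L)\in\mathbb Z[q^{\pm1}]$, and the coefficient $g_j(L)$ of $h^j$ in $G(L)$ at $q=\eta e^h$ is a Vassiliev invariant of degree at most $j$.
\end{lemma}

\begin{proof}
The braiding $c$ on $V_3\otimes V_3=V_5\oplus V_3\oplus V_1$ has square $q^{j(j+1)-4}$ on $V_{2j+1}$ by (J4), and its eigenvalues are $q,-q^{-1},q^{-2}$. The map $e$ given by a cap followed by a cup has eigenvalues $0,0,[3]$, where $[3]=q+1+q^{-1}$. Since $(q-q^{-1})(1-[3])=q^{-2}-q^2$, we have $c-c^{-1}=(q-q^{-1})(\mathrm{id}-e)$. For a link diagram $\mathcal D$ with blackboard framing put $\langle\mathcal D\rangle=J_{\mathcal D}(V_3,\dots,V_3)$. At a crossing of an oriented diagram let $X_+,X_-,X_0,X_\infty$ be the positive crossing, the negative crossing, the smoothing that respects orientations, and the other smoothing. Then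
\[
\langle X_+\rangle-\langle X_-\rangle=(q-q^{-1})\bigl(\langle X_0\rangle-\langle X_\infty\rangle\bigr),
\]
a curl of sign $\pm$ gives the factor $q^{\pm2}$, and the unknot has the value $[3]$. Crossing changes turn any diagram into a descending one, which represents a framed unlink and has the value $q^{2w}[3]^s$ with $w\in\mathbb Z$. Each change costs diagrams with fewer crossings. By induction $\langle\mathcal D\rangle\in\mathbb Z[q^{\pm1}]$.

Let $\Lambda(L)=J_{L^0}(V_3,\dots,V_3)$. If $w_i$ is the sum of the signs of the crossings of the $i$-th component with itself, then $\Lambda(L)=q^{-2\sum_iw_i}\langle\mathcal D\rangle$. On a singular link with $r$ double points, $\Lambda$ is therefore a power of $q$ times the bracket of the diagram in which each double point between different components is replaced by $X_+-X_-$ and each double point of a component with itself by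
\[
q^{-2}X_+-q^2X_-=(q-q^{-1})\bigl(q^{-2}(X_0-X_\infty)-(q+q^{-1})X_-\bigr).
\]
So $\Lambda$ is divisible by $(q-q^{-1})^r$ on such a singular link. Now $G(L)=\sum_{L'\subset L}(-[3])^{s-|L'|}\Lambda(L')$. If $L'$ omits a component through a double point, the two resolutions of that point give the same sublink and cancel. Otherwise $L'$ contains all $r$ double points. So $G$ is divisible by $(q-q^{-1})^r$ as well, and $q-q^{-1}=2\eta\sinh h$ has order $1$.
\end{proof}

The sign $\eta$ plays no further role. Only for the color $V_3$, where the invariant is a Laurent polynomial in $q$ with the above skein relation, do we obtain the expansion at $q=-1$ in the same way as at $q=1$.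

\subsection{Jacobi diagrams and the Kontsevich integral}
Let $X$ be a compact oriented $1$-manifold. A \emph{Jacobi diagram} on $X$ is a graph with univalent and trivalent vertices, drawn dashed, whose univalent vertices (\emph{legs}) are attached to distinct points of $X$, whose trivalent vertices carry a cyclic order of the three edges, and each of whose connected components has a leg. Its \emph{degree} is half the number of vertices. A component without trivalent vertices is a single edge, a \emph{chord}. The \emph{STU relation} applies when an edge joins a leg to a trivalent vertex: the diagram equals the difference of the two diagrams obtained by deleting this edge and attaching the other two edges at that vertex directly to $X$, at adjacent points, in the two possible orders. Let $\mathcal A(X)$ be the complex vector space spanned by Jacobi diagrams modulo STU, completed by degree. The relations AS and IHX follow from STU, and $\mathcal A(X)$ is isomorphic to the space of chord diagrams modulo the 4T relation (Bar-Natan). The coproduct of a diagram is the sum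 over all ways to distribute its dashed components over two copies of $X$. An element $\gamma=1+\cdots$ is \emph{group-like} if its coproduct is $\gamma\otimes\gamma$; gluing $1$-manifolds along endpoints preserves this property.

Let $Z$ be the Le--Murakami functor, defined with the Knizhnik--Zamolodchikov associator $\Phi_{KZ}$ on framed oriented q-tangles, that is, tangles whose top and bottom endpoints carry a complete parenthesization. For a q-tangle $\tau$ with underlying $1$-manifold $X$ we have $Z(\tau)\in\mathcal A(X)$. We use the following properties. The functor $Z$ is multiplicative for composition and juxtaposition. Its values on elementary q-tangles are $\exp(\pm\frac12\,\text{chord})$ at crossings, cablings of $\Phi_{KZ}^{\pm1}$ at changes of parenthesization (up to the maps that reverse strands), and $\nu^{1/2}$ at cups and caps. Here $\nu$ is the value of the $0$-framed unknot, regarded as an element of the algebra $\mathcal A(\text{interval})\cong\mathcal A(S^1)$, which acts on each component of any $X$ by insertion. Both $\Phi_{KZ}$ and $\nu$ are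 group-like and of the form $1+(\text{degree}\ge2)$. Consequently $Z(\tau)$ is group-like, and its part of degree one is $\frac12\sum_{\text{crossings}}\pm\,\text{chord}$, with the signs of the crossings.

Let $\mathcal A'$ be the quotient of $\mathcal A(\bigsqcup^sS^1)$ by the span FI of the chord diagrams with an isolated chord, that is, a chord with adjacent endpoints. A change of framing multiplies $Z$ by the exponential of a multiple of an isolated chord, so $Z$ induces an invariant of unframed links with values in $\mathcal A'$. Let $\hat Z(L)\in\mathcal A'$ be this invariant multiplied by $\nu^{-1}$ on each circle; the unknot then goes to the bare circle. Write $\hat Z^{\le j}$ and $\mathcal A'^{\le j}$ for the truncations at degree $j$.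

\begin{lemma}\label{lem:weight}
The values $\hat Z^{\le j}(L)$ span $\mathcal A'^{\le j}$. There is a linear form $w_j$ on $\mathcal A'^{\le j}$ with $g_j=w_j\circ\hat Z^{\le j}$, and $w_j$ vanishes on every diagram that has a circle without legs.
\end{lemma}

\begin{proof}
A singular link with $r$ double points has a chord diagram $\Gamma$ of degree $r$, whose chords join the preimages of the double points. As $e^{x/2}-e^{-x/2}=x+\cdots$, its value under $\hat Z$ is $\Gamma+(\text{degree}>r)$. So $\hat Z$ induces maps $\mathcal V_r/\mathcal V_{r+1}\to\mathcal A'_r$. In the other direction there is the standard surjection $\mathcal A'_r\to\mathcal V_r/\mathcal V_{r+1}$, which sends a chord diagram to any singular link with this diagram: two such singular links differ by crossing changes, and 4T and FI hold in the target. The composite $\mathcal A'_r\to\mathcal V_r/\mathcal V_{r+1}\to\mathcal A'_r$ is the identity. So the surjection is injective and both maps are isomorphisms. By induction on the filtration, $\hat Z^{\le j}\colon\mathcal V_0/\mathcal V_{j+1}\to\mathcal A'^{\le j}$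 is an isomorphism. With Lemma~\ref{lem:vassiliev} this gives the first two claims.

Let $L=L'\sqcup U$, where the $i$-th component $U$ is a split unknot. Then $\hat Z(L)$ is $\hat Z(L')$ with a bare $i$-th circle added, and $G(L)=0$ because $J_U(S_1)=[3]-[3]=0$. By the first claim for $s-1$ components, the elements $\hat Z^{\le j}(L')$ span, so $w_j$ kills all diagrams with a bare $i$-th circle.
\end{proof}

The last argument is the reason for subtracting $[3]$ from $V_3$. The next lemma is the only place where the link must be algebraically split.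

\begin{lemma}\label{lem:nochords}
If $L$ is algebraically split, then $\hat Z(L)$ is a combination of diagrams each of whose dashed components has a trivalent vertex.
\end{lemma}

\begin{proof}
The link $L^0$ is the closure of a framed string link $\Sigma$ with vanishing framings and linking numbers. As a q-tangle, $L^0=\tau_\cap\circ(\Sigma\otimes\mathrm{id})\circ\tau_\cup$, where $\tau_\cup$ and $\tau_\cap$ have no crossings and consist of $s$ nested cups, respectively caps, and changes of parenthesization. Each of $Z(\tau_\cup)$, $Z(\Sigma)$, $Z(\tau_\cap)$ is a group-like element of $\mathcal A(\bigsqcup^sI)$, where $I$ is an interval.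

Let $\mathcal B(s)$ be the completed space of graphs as above whose legs are not attached but labeled by $1,\dots,s$, modulo AS and IHX. Under disjoint union it is the completed symmetric algebra on the connected graphs, which are primitive, so a group-like element is $\exp_\sqcup\xi$ with $\xi$ a series of connected graphs. The Poincar\'e--Birkhoff--Witt map $\chi\colon\mathcal B(s)\to\mathcal A(\bigsqcup^sI)$ averages over all orders of attaching the legs labeled $i$ to the $i$-th interval. It is an isomorphism of graded coalgebras. So a group-like element of $\mathcal A(\bigsqcup^sI)$ has the form $\chi(\exp_\sqcup\xi)$, and its part of degree one is $\chi(\xi_1)$. If this part vanishes, then $\xi_1=0$; all connected graphs in $\xi$ have degree at least $2$ and so are not chords; and $\chi$ does not alter dashed components.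

The part of degree one vanishes for $Z(\tau_\cup)$ and $Z(\tau_\cap)$, which have no crossings. For $Z(\Sigma)$ it is $\sum_{i<i'}\operatorname{lk}_{ii'}\,\text{chord}_{ii'}+\frac12\sum_if_i\,\text{chord}_{ii}=0$, where the $f_i=0$ are the framings. The element $\nu^{-1}$ is also group-like without a part of degree one. Gluing intervals neither creates nor merges dashed components, and the claim follows.
\end{proof}

\subsection{The degree count}

\begin{proof}[Proof of Proposition~\ref{prop:fourthirds}]
Let $j<4s/3$. By Lemmas~\ref{lem:weight} and~\ref{lem:nochords}, $g_j(L)$ is a combination of values $w_j(\Gamma)$, where $\Gamma$ has degree at most $j$ and each dashed component of $\Gamma$ has a trivalent vertex. We show that each such value is $0$.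

If a circle carries no leg, then $w_j(\Gamma)=0$ by Lemma~\ref{lem:weight}. Suppose that a circle carries exactly one leg. The edge at this leg is not a chord, so it ends in a trivalent vertex. By STU, $\Gamma$ is the difference of two diagrams with exactly two legs on this circle, in the two orders. On a circle two points have only one cyclic order, so $\Gamma=0$.

It remains to exclude that every circle carries at least two legs. A connected dashed component with $t\ge1$ trivalent vertices and $u$ legs has $\frac{3t+u}2$ edges and $t+u$ vertices. Connectedness gives $\frac{3t+u}2\ge t+u-1$, that is, $t\ge u-2$. Hence $t\ge u/3$: for $u\le3$ because $t\ge1$, and for $u\ge3$ because $u-2\ge u/3$. The degree of the component is $\frac{t+u}2\ge\frac23u$. With at least $2s$ legs in total, $\Gamma$ would have degree at least $\frac{4s}3>j$.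
\end{proof}

This completes the proof of (C), and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{HabiroArxiv}
K.~Habiro, \emph{A unified Witten--Reshetikhin--Turaev invariant for integral homology spheres}, arXiv:math/0605314 (2006).

\bibitem{HabiroInvent}
K.~Habiro, Invent. Math. \textbf{171} (2008), 1--81.

\bibitem{HabiroGT}
K.~Habiro, Geom. Topol. Monogr. \textbf{4} (2002), 55--68.

\bibitem{Masbaum}
Masbaum, Algebr. Geom. Topol. \textbf{3} (2003), 537--556.

\end{thebibliography}
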